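\title{Compact quotients of $\mathrm{Sp}(2p+2q,\mathbb{R})/\mathrm{U}(p,q)$}

\begin{abstract}
We prove that the reductive symmetric space $\mathrm{Sp}(8,\mathbb{R})/\mathrm{U}(3,1)$ admits no compact quotient, and more generally that $\mathrm{Sp}(2p+2q,\mathbb{R})/\mathrm{U}(p,q)$ admits compact quotients if and only if $pq=0$. A compact quotient by $\Gamma$ produces a compactly supported cohomology class on the locally symmetric space of $\Gamma$ that is nonzero on the properly mapped symmetric space of $\mathrm{U}(p,q)$. For $q=1$ this proper map is properly homotopic to an even map, which kills every class modulo $2$. For $p,q\ge 2$ the first Steenrod power modulo $3$ excludes the class. We deduce a bound on the cohomological dimension of torsion-free groups acting properly discontinuously.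
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a real linear reductive Lie group and $H$ a reductive subgroup. A discrete subgroup $\Gamma$ of $G$ acts \emph{properly discontinuously} on $G/H$ if $\{\gamma\in\Gamma:\gamma C\cap C\neq\emptyset\}$ is finite for every compact set $C\subset G/H$. The quotient $\Gamma\backslash G/H$ is then called a \emph{Clifford--Klein form} of $G/H$, and a \emph{compact quotient} if it is compact. When $\Gamma$ is torsion-free, the quotient is a manifold covered by $G/H$, and it inherits every $G$-invariant local structure of $G/H$.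

Proper discontinuity asks $\Gamma$ to be small and compactness asks it to be large. If $H$ is compact there is no conflict: the map $G\to G/H$ is proper, so every discrete subgroup acts properly discontinuously, and every cocompact lattice of $G$ gives a compact quotient. If $H$ is not compact, a cocompact lattice $\Gamma$ never acts properly discontinuously. Indeed, write $G=\Gamma C$ with $C$ compact, take $h_m\to\infty$ in $H$ and write $h_m=\gamma_mc_m$; then $\gamma_m\,c_mH=H$ for infinitely many distinct $\gamma_m$. Still, the two demands can be met together. For $L=\mathrm{SL}(2,\mathbb{R})$, the map $(g_1,g_2)\mapsto g_1g_2^{-1}$ identifies the quotient of $L\times L$ by the diagonal with $L$, and $\Gamma_0\times\{1\}$ acts on it by left multiplication; a cocompact lattice $\Gamma_0$ of $L$ gives a compact quotient. So the existence of compact quotients has to be decided space by space.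

Let $p,q\ge0$ and $n=p+q$. Let $h$ be a Hermitian form of signature $(p,q)$ on $\mathbb{C}^n=\mathbb{R}^{2n}$. Then $\omega=\operatorname{Im}h$ is a symplectic form, and the group $\mathrm{U}(p,q)$ of $\mathbb{C}$-linear maps preserving $h$ is a subgroup of the group $\mathrm{Sp}(2n,\mathbb{R})$ of real linear maps preserving $\omega$. The quotient is the space of complex structures $I$ on $\mathbb{R}^{2n}$ that preserve $\omega$ and for which the symmetric form $\omega(I\cdot,\cdot)$ has signature $(2p,2q)$: each such $I$ gives a Hermitian form $\omega(I\cdot,\cdot)+i\omega$ of signature $(p,q)$, and any two Hermitian spaces of the same signature are isomorphic. For $q=0$ this is the Riemannian symmetric space of $\mathrm{Sp}(2n,\mathbb{R})$, and for $p,q\ge1$ it is an indefinite analogue. We take from Kassel, Morita and Tholozan \cite{KMT} the following open question, the case $(p,q)=(3,1)$: \emph{does $\mathrm{Sp}(8,\mathbb{R})/\mathrm{U}(3,1)$ admit compact quotients?} The answer is no.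

\begin{theorem}\label{thm:A}
For every $p\ge1$, the space $\mathrm{Sp}(2p+2,\mathbb{R})/\mathrm{U}(p,1)$ admits no compact quotient. In particular, $\mathrm{Sp}(8,\mathbb{R})/\mathrm{U}(3,1)$ admits no compact quotient.
\end{theorem}

\begin{theorem}\label{thm:B}
The space $\mathrm{Sp}(2p+2q,\mathbb{R})/\mathrm{U}(p,q)$ admits compact quotients if and only if $pq=0$.
\end{theorem}

The \emph{cohomological dimension} $\mathrm{cd}(\Gamma)$ of a group $\Gamma$ is the supremum of the integers $j$ such that $H^j(\Gamma;M)\ne0$ for some $\Gamma$-module $M$.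

\begin{corollary}\label{cor:cd}
Let $p,q\ge1$ and $n=p+q$. Every torsion-free discrete subgroup $\Gamma$ of $\mathrm{Sp}(2n,\mathbb{R})$ acting properly discontinuously on $\mathrm{Sp}(2n,\mathbb{R})/\mathrm{U}(p,q)$ satisfies $\mathrm{cd}(\Gamma)\le n(n+1)-2pq-1$. For $(p,q)=(3,1)$ this gives $\mathrm{cd}(\Gamma)\le13$.
\end{corollary}

Both theorems start from one cohomology class, built in Section~\ref{sec:fibration}: the Thom class of a vector bundle over the compact quotient, which turns out to descend to the locally symmetric space of $\Gamma$. A descended Thom class constrains characteristic classes, and Section~\ref{sec:steenrod} uses this for $p,q\ge2$. For $(p,q)=(3,1)$ the characteristic classes that this argument reads all vanish (Remark~\ref{rem:31}), so from that side one could expect a compact quotient to exist. What excludes it is a homotopy of proper maps, shown for $p=q=1$ in Section~\ref{sec:cone} and for all $p$ in Section~\ref{sec:fold}.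

\section{A Cartan decomposition adapted to $\mathrm{U}(p,q)$}\label{sec:cartan}

From here on $p,q\ge1$, except where the contrary is said, and
\[
h(z,z')=\sum_{a\le p}z_a\bar z'_a-\sum_{a>p}z_a\bar z'_a,\qquad G=\mathrm{Sp}(2n,\mathbb{R}),\qquad H=\mathrm{U}(p,q),\qquad D=n(n+1),\qquad d=2pq .
\]
The complex structure that defines $H$ is indefinite, while a maximal compact subgroup of $G$ is the stabilizer of a definite one. We therefore conjugate the negative coordinates and put
\[
\zeta=(z_1,\dots,z_p,\bar z_{p+1},\dots,\bar z_n)\in\mathbb{C}^n,\qquad \langle\zeta,\zeta'\rangle=\sum_a\zeta_a\bar\zeta'_a .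
\]
Since $\operatorname{Im}(\bar z_az'_a)=-\operatorname{Im}(z_a\bar z'_a)$, we have $\omega=\operatorname{Im}\langle\cdot,\cdot\rangle$. From now on ``complex'' refers to the coordinates $\zeta$. Let $J$ be multiplication by $i$, and take transposes of real operators with respect to the inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$. Then $\omega(x,y)=\operatorname{Re}\langle x,Jy\rangle$, so $G=\{g: g^TJg=J\}$, a group stable under transposition.

The orthogonal elements of $G$ are those that commute with $J$, so $K=G\cap\mathrm{O}(2n)$ is the unitary group $\mathrm{U}(n)$. The Lie algebra of $G$ is given by $A^TJ+JA=0$, so its subspace $\mathfrak{p}$ of symmetric operators consists of the symmetric operators that anticommute with $J$. An operator anticommuting with $J$ has the form $\zeta\mapsto S\bar\zeta$ with $S$ a complex matrix, and it is symmetric exactly when $S^T=S$, because $\operatorname{Re}\langle S\bar\zeta,\zeta'\rangle=\operatorname{Re}(\bar\zeta'^{\,T}S\bar\zeta)$. We identify $\mathfrak{p}$ with the space $\mathrm{Sym}_n(\mathbb{C})$ of complex symmetric matrices,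 of real dimension $D$, and $\exp(S)\in G$ denotes the exponential of the operator $\zeta\mapsto S\bar\zeta$. Conjugation by $k\in K$ sends this operator to $\zeta\mapsto kS\bar k^{-1}\bar\zeta$, and $\bar k^{-1}=k^T$. Thus $K$ acts on $\mathfrak{p}$ by
\[
S\longmapsto kSk^T ,
\]
preserving the norm $\|S\|=\operatorname{tr}(SS^*)^{1/2}$.

Multiplication by $i$ in the coordinates $z$ is the element $I=\mathrm{diag}(i1_p,-i1_q)$ of $K$. Since $\operatorname{Re}h=\omega(I\cdot,\cdot)$, the group $H$ is the centralizer of $I$ in $G$; it is stable under transposition because $I^T=-I$ as a real operator. Hence $K_H=H\cap K$ is the block diagonal group $\mathrm{U}(p)\times\mathrm{U}(q)$. The map $S\mapsto ISI^T$ changes the sign of the two diagonal blocks of $S$ and fixes the other two, so the symmetric part $\mathfrak{p}_H$ of the Lie algebra of $H$ consists of the matrices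
\[
A_w=\begin{pmatrix}0&w\\ w^T&0\end{pmatrix},\qquad w\in M_{p,q}(\mathbb{C}).
\]
An element $(k_1,k_2)\in K_H$ acts by $w\mapsto k_1wk_2^T$. Sending $a\otimes b$ to $ab^T$ gives an isomorphism of complex $K_H$-modules
\begin{equation}\label{eq:tensor}
\mathfrak{p}_H\cong\mathbb{C}^p\otimes\mathbb{C}^q ,
\end{equation}
with no dual on either factor.

For a real algebraic matrix group stable under transposition, the polar decomposition $(S,k)\mapsto\exp(S)k$ is a diffeomorphism from the product of the symmetric part of the Lie algebra and the orthogonal subgroup onto the group. So $G$ is connected, and with $X=G/K$ and $o=eK$ the maps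
\[
\mathfrak{p}\to X,\quad S\mapsto\exp(S)o,\qquad\text{and}\qquad \mathfrak{p}_H\to H/K_H,\quad S\mapsto\exp(S)K_H,
\]
are diffeomorphisms, equivariant under $K$ and $K_H$. The map $k\mapsto k(0\oplus\mathbb{C}^q)$ identifies $K/K_H$ with the Grassmannian $\mathrm{Gr}_q(\mathbb{C}^n)$. Both $K/K_H$ and $\mathfrak{p}_H$ have real dimension $d$, so $\dim G/H=\dim K/K_H+\dim\mathfrak{p}-\dim\mathfrak{p}_H=D$.

\section{An obstruction carried by a cone}\label{sec:cone}

\subsection*{Cohomology with compact supports}
We use singular cohomology. For a locally compact Hausdorff space $Y$,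
\[
H_c^*(Y)=\varinjlim_{C}H^*(Y,Y\setminus C),\qquad C\subset Y\ \text{compact}.
\]
A continuous map is \emph{proper} if preimages of compact sets are compact; such a map induces a pullback on $H^*_c$. If $F:[0,1]\times Y\to Y'$ is proper, then $F_0^*=F_1^*$ on $H_c^*$: for compact $C'\subset Y'$, the projection $C$ of $F^{-1}(C')$ to $Y$ is compact and $F$ is a homotopy of maps of pairs $(Y,Y\setminus C)\to(Y',Y'\setminus C')$. The relative cup product makes $H_c^*(Y)$ a module over $H^*(Y)$. Closed balls are cofinal among the compact subsets of $\mathbb{R}^m$, so $H^m_c(\mathbb{R}^m;\mathbb{F})\cong\tilde H^{m-1}(S^{m-1};\mathbb{F})\cong\mathbb{F}$ for every field $\mathbb{F}$. If $B$ is an orientable manifold of dimension $D$, Poincar\'e duality gives $H^i_c(B;\mathbb{F})\cong H_{D-i}(B;\mathbb{F})$.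

\begin{lemma}\label{lem:even}
Let $m\ge2$ and let $g:\mathbb{R}^m\to Y$ be a proper map with $g(-y)=g(y)$ for all $y$. Then $g^*:H^m_c(Y;\mathbb{F}_2)\to H^m_c(\mathbb{R}^m;\mathbb{F}_2)$ is zero.
\end{lemma}

\begin{proof}
Represent a class in $H^m(Y,Y\setminus C;\mathbb{F}_2)$, choose $r$ with $g^{-1}(C)\subset\{|y|\le r\}$, and let $U=\{|y|>r\}$. As a map of pairs, $g$ factors as
\[
(\mathbb{R}^m,U)\xrightarrow{\ \kappa\ }(\mathbb{R}^m/\pm1,\;U/\pm1)\longrightarrow(Y,Y\setminus C).
\]
The spaces $\mathbb{R}^m$ and $\mathbb{R}^m/\pm1$ are contractible, and $U\to U/\pm1$ retracts onto the double covering of $\mathbb{RP}^{m-1}$ by a sphere. The coboundary maps of the two pairs therefore identify $\kappa^*$ in degree $m$ with the pullback $H^{m-1}(\mathbb{RP}^{m-1};\mathbb{F}_2)\to H^{m-1}(S^{m-1};\mathbb{F}_2)$. The source is generated by $a^{m-1}$, where $a\in H^1=\operatorname{Hom}(\pi_1,\mathbb{F}_2)$ is the homomorphism whose kernel consists of the loops that lift to loops in the sphere. So $a$ pulls back to $0$, and so does $a^{m-1}$.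
\end{proof}

\subsection*{The cone}
Let
\[
\mathcal{Y}=\{kSk^T: k\in K,\ S\in\mathfrak{p}_H\}\subset\mathfrak{p}.
\]
It is a cone containing $\mathfrak{p}_H\cong\mathbb{R}^d$, and it is closed because $K$ is compact. Under the exponential map it is the union of the $K$-translates of the symmetric space $Ho\subset X$ of $H$. The next statement, proved in Section~\ref{sec:fibration}, turns a compact quotient into a condition in which $\Gamma$ no longer appears.

\begin{proposition}\label{prop:cone}
Suppose that $G/H$ admits a compact quotient. Then for every field $\mathbb{F}$ the restriction map $H_c^d(\mathcal{Y};\mathbb{F})\to H_c^d(\mathfrak{p}_H;\mathbb{F})$ is nonzero.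
\end{proposition}

The following picture, not used in the proofs, explains the statement. Take $\Gamma$ torsion-free and let $B=\Gamma\backslash X$. Proper discontinuity makes the map $\mathcal{Y}\to B$, $S\mapsto\Gamma\exp(S)o$, proper. Compactness of the quotient yields a compact cycle of dimension $D-d$ in $B$ that meets the image of $\mathfrak{p}_H$ with intersection number $1$. The Poincar\'e dual of this cycle, pulled back to $\mathcal{Y}$, is a class with nonzero restriction. The intersection number does not change while $\mathfrak{p}_H$ moves properly inside $\mathcal{Y}$; if it can be folded onto itself two-to-one, the number is even.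

\begin{example}\label{ex:sl2}
All of this is visible for the pair $L\times L\supset L$ of the introduction. As $L=\mathrm{Sp}(2,\mathbb{R})$, Section~\ref{sec:cartan} gives $\mathfrak{p}=\mathbb{C}\oplus\mathbb{C}$, with $(k_1,k_2)\in\mathrm{U}(1)^2$ acting by $(k_1^2,k_2^2)$. The role of $\mathfrak{p}_H$ is played by the diagonal, and $\mathcal{Y}=\{(a,b):|a|=|b|\}$. For $\Gamma_0$ torsion-free, $B=\Sigma\times\mathbb{H}^2$ with $\Sigma$ a closed surface, and the cycle is $\Sigma\times\{\mathrm{pt}\}$. The projection $\mathcal{Y}\to\mathbb{C}$, $(a,b)\mapsto b$, is proper and restricts to a homeomorphism of the diagonal, so the restriction map on $H_c^2$ is nonzero, and by Lemma~\ref{lem:even} the diagonal cannot be folded.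
\end{example}

\begin{example}\label{ex:11}
Let $p=q=1$, so that $\mathfrak{p}=\mathrm{Sym}_2(\mathbb{C})$ and $\mathfrak{p}_H=\{A_w:w\in\mathbb{C}\}$. For $|w|=1$ put $k_w=\mathrm{diag}(w,1)$. Then $A_w=k_wA_1k_w^T$, so $\mathcal{Y}$ is the cone over the orbit $\mathcal{O}=\{kA_1k^T:k\in\mathrm{U}(2)\}$. The determinant maps $\mathcal{O}$ to the unit circle, and on the loop $w\mapsto A_w$ it equals $-w^2$, which winds twice. This suggests that the loop is a double. To see it, consider the real symmetric matrices
\[
R_t=\begin{pmatrix}-\cos t&\sin t\\ \sin t&\cos t\end{pmatrix},\qquad 0\le t\le\pi/2 .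
\]
Each has trace $0$ and determinant $-1$, hence eigenvalues $\pm1$, so $R_t=rA_1r^T$ for some $r\in\mathrm{O}(2)\subset\mathrm{U}(2)$. Thus $R_t\in\mathcal{O}$; it is a reflection whose axis turns from the second coordinate axis to the diagonal $\mathbb{R}(1,1)$. The matrices
\[
S_t(w)=k_wR_tk_w^T=\begin{pmatrix}-w^2\cos t&w\sin t\\ w\sin t&\cos t\end{pmatrix}
\]
lie in $\mathcal{O}$ as well, and they join $S_{\pi/2}(w)=A_w$ to $S_0(w)=\mathrm{diag}(-w^2,1)$, which runs twice along the loop $u\mapsto\mathrm{diag}(-u,1)$. The maps $rw\mapsto rS_t(w)$ form a proper homotopy in $\mathcal{Y}$ from the inclusion of $\mathfrak{p}_H$ to an even map. By Lemma~\ref{lem:even} and Proposition~\ref{prop:cone}, $\mathrm{Sp}(4,\mathbb{R})/\mathrm{U}(1,1)$ has no compact quotient.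
\end{example}

\section{Folding $\mathfrak{p}_H$ when $q=1$}\label{sec:fold}

Let $q=1$ and $n=p+1$. Write $e=e_n$ and regard $\mathbb{C}^p$ as the span of $e_1,\dots,e_p$ in $\mathbb{C}^n$, so that $A_w=ew^T+we^T$ for $w\in\mathbb{C}^p$. For $p\ge2$ the unit sphere of $\mathfrak{p}_H$ is simply connected and no winding number guides us. But $A_w$ involves only the two vectors $w$ and $e$, so the rotation of Example~\ref{ex:11} can be carried out in the plane that they span, for all $w$ at once.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For a unit vector $w\in\mathbb{C}^p$ and $t\in[0,\pi/2]$ put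
\begin{equation}\label{eq:St}
S_t(w)=\cos t\,(ee^T-ww^T)+\sin t\,(ew^T+we^T).
\end{equation}
We show that $S_t(w)$ lies in the $K$-orbit of $A_{e_1}$. The matrix $S_t(e_1)$ is real, vanishes on $e_2,\dots,e_p$, and acts on the plane $\mathbb{R}e_1+\mathbb{R}e$ by the matrix $R_t$ of Example~\ref{ex:11}. Hence $S_t(e_1)=rA_{e_1}r^T$ for some $r\in\mathrm{O}(n)\subset K$. Choose $k_w\in\mathrm{U}(p)\times\{1\}$ with $k_we_1=w$. Since $k(ab^T)k^T=(ka)(kb)^T$ and $k_we=e$, we get $S_t(w)=k_wS_t(e_1)k_w^T$. The element $k_w$ serves only to test membership in the orbit and need not depend continuously on $w$; continuity is read off from \eqref{eq:St}.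

Thus $rS_t(w)\in\mathcal{Y}$ and $\|rS_t(w)\|=r\sqrt2$ for $r\ge0$. Define
\[
\Phi:[0,\pi/2]\times\mathbb{C}^p\to\mathcal{Y},\qquad \Phi_t(rw)=rS_t(w)\quad(r\ge0,\ |w|=1).
\]
The identity $\|\Phi_t(y)\|=\sqrt2\,|y|$ shows that $\Phi$ is well defined and continuous at $y=0$, and that preimages of compact sets are bounded; they are also closed, so $\Phi$ is proper. By \eqref{eq:St}, $\Phi_{\pi/2}(y)=A_y$ is the inclusion of $\mathfrak{p}_H$, and $S_0(w)=ee^T-ww^T$ gives $\Phi_0(-y)=\Phi_0(y)$. Lemma~\ref{lem:even} with $m=2p=d$ gives $\Phi_{\pi/2}^*=\Phi_0^*=0$ on $H^d_c(\mathcal{Y};\mathbb{F}_2)$. By Proposition~\ref{prop:cone} there is no compact quotient.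
\end{proof}

\begin{remark}
The field $\mathbb{F}_2$ is essential in Lemma~\ref{lem:even}. For $m=2p$ the manifold $\mathbb{RP}^{2p-1}$ is orientable and its double covering has degree $2$, so over a field of characteristic other than $2$ the map $\kappa^*$ is an isomorphism in degree $m$.
\end{remark}

\section{The double fibration and the descent of the Thom class}\label{sec:fibration}

In this section $p,q\ge1$ are arbitrary.

\begin{lemma}\label{lem:selberg}
If $G/H$ admits a compact quotient, it admits one by a torsion-free group.
\end{lemma}

\begin{proof}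
Let $\Gamma\backslash G/H$ be a compact quotient. Choose a compact set $C\subset G/H$ such that the translates of its interior $C^\circ$ cover $G/H$, and let $\Gamma_1$ be generated by the finite set $\{\gamma:\gamma C\cap C\ne\emptyset\}$. The open sets $\Gamma_1C^\circ$ and $(\Gamma\setminus\Gamma_1)C^\circ$ cover $G/H$, and they are disjoint, since $\gamma C\cap\gamma'C\neq\emptyset$ implies $\gamma^{-1}\gamma'\in\Gamma_1$. As $G/H$ is connected, $\Gamma=\Gamma_1$ is finitely generated. By Selberg's lemma, a finitely generated subgroup of $\mathrm{GL}(m,\mathbb{R})$ has a torsion-free subgroup of finite index. Such a subgroup of $\Gamma$ acts properly discontinuously, and finitely many translates of $C$ map onto its quotient.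
\end{proof}

Let now $\Gamma\subset G$ be discrete and torsion-free, acting properly discontinuously on $G/H$. Compactness of the quotient is assumed only where stated. The group also acts properly discontinuously on $X$ and on $G/K_H$, since $K$ is compact. Point stabilizers are finite, hence trivial, and we obtain connected manifolds
\[
N=\Gamma\backslash G/H\ \xleftarrow{\ \rho\ }\ Z=\Gamma\backslash G/K_H\ \xrightarrow{\ \pi\ }\ B=\Gamma\backslash X ,
\]
with $\dim N=\dim B=D$. The hypotheses concern $N$, while the cone $\mathcal{Y}$ maps to $B$; the space $Z$ lets us compare them. The manifold $B$ is orientable, because the connected group $G$ preserves an orientation of $X$.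

\subsection*{The map $\rho$ is a complex vector bundle}
The projection $\Gamma\backslash G\to N$ is a principal $H$-bundle, and $\rho$ is the associated bundle with fiber $H/K_H$. This fiber is contractible, so a section $\sigma:N\to Z$ can be built cell by cell over a triangulation of $N$. The preimage $\mathcal{P}\subset\Gamma\backslash G$ of $\sigma(N)$ is a principal $K_H$-bundle over $N$, and
\[
E=\mathcal{P}\times_{K_H}\mathfrak{p}_H\longrightarrow Z,\qquad [x,S]\longmapsto x\exp(S)K_H ,
\]
is a homeomorphism over $N$, being the equivariant diffeomorphism $\mathfrak{p}_H\to H/K_H$ on each fiber. By \eqref{eq:tensor}, $\rho$ is a complex vector bundle $E$ of rank $pq$ with zero section $\sigma$; in particular $\rho$ and $\sigma$ are inverse homotopy equivalences.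

If $N$ is compact, closed disk bundles are cofinal among the compact subsets of $Z$, so $H_c^*(Z)=H^*(Z,Z\setminus\sigma(N))$. The Thom isomorphism theorem then gives, for every field $\mathbb{F}$, a class $\tau\in H^d_c(Z;\mathbb{F})$ that restricts to the orientation generator of $H^d_c$ of every fiber and such that $b\mapsto\rho^*b\cdot\tau$ is an isomorphism $H^{*}(N;\mathbb{F})\to H_c^{*+d}(Z;\mathbb{F})$.

\subsection*{The map $\pi$ is a Grassmann bundle}
The projection $\Gamma\backslash G\to B$ is a principal $K$-bundle, and $\pi$ is the associated bundle with compact fiber $K/K_H=\mathrm{Gr}_q(\mathbb{C}^n)$; so $\pi$ is proper. On $Z$ define complex vector bundles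
\[
T=(\Gamma\backslash G)\times_{K_H}\mathbb{C}^q,\qquad Q=(\Gamma\backslash G)\times_{K_H}\mathbb{C}^p .
\]
Their sum is the pullback of the bundle $(\Gamma\backslash G)\times_K\mathbb{C}^n$ on $B$. On each fiber of $\pi$, therefore, $T\oplus Q$ is trivial, $T$ is the tautological bundle and $Q$ is its orthogonal complement.

Recall that $\mathrm{Gr}_q(\mathbb{C}^n)$ has a decomposition into even-dimensional cells, those of dimension $2j$ being indexed by the partitions of $j$ with at most $q$ parts, each at most $p$. So its integral homology is free, of rank one in degrees $0$, $2$ and $d$, and of rank two in degree $4$ when $p,q\ge2$. Its integral cohomology ring is generated by the Chern classes of the tautological bundle. Hence there are homogeneous integral polynomials $y_1,\dots,y_m\in H^*(Z;\mathbb{Z})$ in $c_1(T),\dots,c_q(T)$ that restrict to a $\mathbb{Z}$-basis of the cohomology of every fiber. We take $y_1=1$, write $y_{\mathrm{top}}$ for the element of degree $d$, and write $|y_i|$ for degrees.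

\begin{lemma}[Leray--Hirsch]\label{lem:LH}
For every local system $M$ of abelian groups on $B$ and every field $\mathbb{F}$, the map $(b_i)\mapsto\sum_i\pi^*b_i\cdot y_i$ defines isomorphisms
\[
\bigoplus_iH^{j-|y_i|}(B;M)\cong H^j(Z;\pi^*M),\qquad \bigoplus_iH_c^{j-|y_i|}(B;\mathbb{F})\cong H_c^j(Z;\mathbb{F}).
\]
\end{lemma}

\begin{proof}
The formula defines a map for every pair $(B_1,B_2)$ of subspaces of $B$ and its preimage, compatible with the long exact sequences of pairs. Triangulate $B$ and let $F$ be the fiber. Over a simplex $\Delta$ of dimension $l$ the bundle is trivial and $M$ is constant, and $H^j((\Delta,\partial\Delta)\times F;M)\cong H^{j-l}(F;\mathbb{Z})\otimes M$ because $H_*(F;\mathbb{Z})$ is free of finite rank. So the map is an isomorphism for $(\Delta,\partial\Delta)$. For a pair of consecutive skeleta both sides are products of these groups over the $l$-simplices. Induction on $l\le D$ with the five lemma gives the first isomorphism. The same proof applies to the open submanifold $B\setminus C$ for compact $C$, and the five lemma gives the isomorphism for $(B,B\setminus C)$.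 The sets $\pi^{-1}(C)$ are compact and cofinal among the compact subsets of $Z$, so the direct limit over $C$ is the second isomorphism.
\end{proof}

\begin{lemma}\label{lem:inj}
For every local system $M$ on $B$ and every $j$, the group $H^j(B;M)$ embeds in $H^{j+d}(N;\sigma^*\pi^*M)$. In particular $H^j(B;M)=0$ for $j>D-d$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:LH} the map $b\mapsto\pi^*b\cdot y_{\mathrm{top}}$ embeds $H^j(B;M)$ in $H^{j+d}(Z;\pi^*M)$, and $\sigma^*$ is an isomorphism. The cohomology of the $D$-manifold $N$ vanishes above degree $D$.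
\end{proof}

\subsection*{Descent}
The class $\tau$ alone contradicts nothing, since every complex vector bundle over a compact base has a Thom class. The constraint is that $\tau$ comes from $B$, where each Grassmannian fiber has been collapsed to a point.

\begin{proposition}\label{prop:beta}
If $N$ is compact, then for every field $\mathbb{F}$ there is a class $\beta\in H_c^d(B;\mathbb{F})$ with $\pi^*\beta=\tau$.
\end{proposition}

\begin{proof}
For $j>D-d$ the dual space $H^j(B;\mathbb{F})$ of $H_j(B;\mathbb{F})$ is zero by Lemma~\ref{lem:inj}, so $H_j(B;\mathbb{F})=0$. By Poincar\'e duality $H_c^i(B;\mathbb{F})\cong H_{D-i}(B;\mathbb{F})=0$ for $i<d$. In the decomposition of $H_c^d(Z;\mathbb{F})$ given by Lemma~\ref{lem:LH}, only the summand of $y_1=1$ survives. Hence $H^d_c(Z;\mathbb{F})=\pi^*H_c^d(B;\mathbb{F})$.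
\end{proof}

Compactness of $N$ enters only through the compact support of $\tau$. Without it there need be no nonzero class in $H^d_c(B;\mathbb{F})$: for $\Gamma=\{1\}$ we have $B\cong\mathbb{R}^D$ and $d<D$.

It remains to pull $\beta$ back to the cone, and for this the map from the cone must be proper. Here proper discontinuity is used in full: it holds for all compact subsets of $G/H$, in particular for those that contain the orbit $KH/H$.

\begin{lemma}\label{lem:proper}
The map $\epsilon:\mathcal{Y}\to B$, $\epsilon(S)=\Gamma\exp(S)o$, is proper.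
\end{lemma}

\begin{proof}
Let $C\subset B$ be compact, and choose a compact set $C'\subset G$ whose image in $B$ contains $C$. Let $C_0\subset G/H$ be the compact image of $C'K\cup K$, and let $\Lambda$ be the finite set of $\gamma\in\Gamma$ with $\gamma C_0\cap C_0\ne\emptyset$. Suppose that $S\in\mathcal{Y}$ and $\epsilon(S)\in C$. Then $\exp(S)=khk^{-1}$ with $k\in K$, $h\in H$, and $\exp(S)=\gamma ck'$ with $\gamma\in\Gamma$, $c\in C'$, $k'\in K$. Hence $\gamma\,ck'k=kh$, so $\gamma\,(ck'kH)=kH$ and $\gamma\in\Lambda$. Therefore $\exp(S)o$ lies in the compact set $\Lambda C'o\subset X$, and $S$ lies in a compact subset of $\mathfrak{p}$. The set $\epsilon^{-1}(C)$ is closed in the closed set $\mathcal{Y}$, hence compact.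
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cone}]
By Lemma~\ref{lem:selberg} we may take $\Gamma$ torsion-free with $N$ compact. The fiber of $\rho$ over $\Gamma eH$ is $\{\Gamma hK_H:h\in H\}$. The group $\Gamma\cap H$ fixes $eH$ and so is trivial; hence $\iota(S)=\Gamma\exp(S)K_H$ is a homeomorphism from $\mathfrak{p}_H$ onto this fiber, and $\iota^*\tau\neq0$. Since $\pi\circ\iota$ is the restriction of $\epsilon$ to $\mathfrak{p}_H$, the class $\epsilon^*\beta\in H_c^d(\mathcal{Y};\mathbb{F})$ restricts to $\iota^*\pi^*\beta=\iota^*\tau\ne0$.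
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{The Steenrod power $P^1$ and the case $p,q\ge2$}\label{sec:steenrod}

A natural cohomology operation preserves the subspace $\pi^*H_c^*(B)$ of $H_c^*(Z)$, which contains $\tau$. On a Thom class, on the other hand, a Steenrod operation acts as multiplication by a characteristic class. If that class is nonzero on the fibers of $\pi$, the two facts are incompatible. We work modulo $3$, where a single operation covers all $p,q\ge2$.

The operation $P^1:H^i(Y,Y';\mathbb{F}_3)\to H^{i+4}(Y,Y';\mathbb{F}_3)$ is additive and natural for maps of pairs, so it acts on $H_c^*$ naturally for proper maps. It satisfies $P^1x=x^3$ for $x$ of degree $2$, and the Cartan formula $P^1(xy)=P^1x\cdot y+x\cdot P^1y$. For a complex vector bundle $W$ with Chern roots $x_j$ let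
\[
\psi(W)=\sum_jx_j^2=c_1(W)^2-2c_2(W).
\]
This class is natural and additive under direct sums, like $c_1$.

\begin{lemma}\label{lem:wu}
Let $\rho:W\to N$ be a complex vector bundle over a compact manifold, with Thom class $\tau$ modulo $3$. Then $P^1\tau=\rho^*\psi(W)\cdot\tau$.
\end{lemma}

\begin{proof}
For a line bundle with $x=c_1(W)$, the image of $\tau$ in $H^2(W)$ is $\rho^*x$, so $\tau^2=\rho^*x\cdot\tau$ and $P^1\tau=\tau^3=\rho^*x^2\cdot\tau$. For a sum of line bundles, $\tau$ is the product of the pullbacks of their Thom classes $\tau_j$, and the Cartan formula gives $P^1\tau=\sum_j\rho^*x_j^2\cdot\tau$. In general, pull $W$ back to its flag bundle $N'\to N$. There it splits, the map $H^*(N)\to H^*(N')$ is injective, and by the Thom isomorphism so is the map on $H_c^*$ of the total spaces.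
\end{proof}

\begin{lemma}\label{lem:grass}
On $\mathrm{Gr}_q(\mathbb{C}^n)$, with $c_i=c_i(T)$, we have $\psi(T\otimes Q)=(p-q-2)\,c_1^2-2(p-q)\,c_2$.
\end{lemma}

\begin{proof}
Let $s_1,\dots,s_q$ and $t_1,\dots,t_p$ be the Chern roots of $T$ and $Q$. Since $T\oplus Q$ is trivial, $\sum t_j=-\sum s_i=-c_1$ and $\sum t_j^2=-\sum s_i^2=-(c_1^2-2c_2)$. Therefore
\[
\sum_{i,j}(s_i+t_j)^2=p\sum_is_i^2+2\sum_is_i\sum_jt_j+q\sum_jt_j^2=(p-q)(c_1^2-2c_2)-2c_1^2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $pq=0$, then $H\cong\mathrm{U}(n)$ is compact. Cocompact lattices in $\mathrm{Sp}(2n,\mathbb{R})$ exist by Borel's theorem \cite{Borel}, and each of them gives a compact quotient.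

Let $p,q\ge1$. Replacing $h$ by $-h$ changes neither $H$ nor $G$, so $p$ and $q$ may be exchanged, and Theorem~\ref{thm:A} settles the case $\min(p,q)=1$. Let $p,q\ge2$ and suppose that a compact quotient exists. Take $\Gamma$ torsion-free, and use Section~\ref{sec:fibration} with $\mathbb{F}=\mathbb{F}_3$.

By \eqref{eq:tensor}, $T\otimes Q=(\Gamma\backslash G)\times_{K_H}\mathfrak{p}_H$. Its restriction to $\sigma(N)=\mathcal{P}/K_H$ is $\mathcal{P}\times_{K_H}\mathfrak{p}_H=E$. So $\sigma^*\psi(T\otimes Q)=\psi(E)=\sigma^*\rho^*\psi(E)$, and as $\sigma^*$ is injective, Lemma~\ref{lem:wu} gives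
\[
P^1\tau=\psi(T\otimes Q)\cdot\tau .
\]
Write $c_i=c_i(T)$. As $p,q\ge2$, the group $H^4(\mathrm{Gr}_q(\mathbb{C}^n);\mathbb{Z})$ is free of rank two and is generated by $c_1^2$ and $c_2$, which thus form a basis. So we may take $1,c_1,c_1^2,c_2$ as the classes $y_i$ of degree at most $4$. Since $B$ is connected, Lemma~\ref{lem:LH} gives
\[
\psi(T\otimes Q)=\pi^*b_4+\pi^*b_2\cdot c_1+a\,c_1^2+a'\,c_2,\qquad b_i\in H^i(B;\mathbb{F}_3),\quad a,a'\in\mathbb{F}_3 .
\]
The first two terms vanish on a fiber of $\pi$, so Lemma~\ref{lem:grass} gives $a=p-q-2$ and $a'=-2(p-q)$ modulo $3$. If $p\not\equiv q$ modulo $3$ then $a'\ne0$, and if $p\equiv q$ then $a=-2\neq0$.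

Substitute $\tau=\pi^*\beta$ from Proposition~\ref{prop:beta}. All the classes multiplied by $\beta$ have even degree, so
\[
\pi^*(P^1\beta)=P^1\tau=\pi^*(\beta b_4)+\pi^*(\beta b_2)\,c_1+\pi^*(a\beta)\,c_1^2+\pi^*(a'\beta)\,c_2 .
\]
The left side has no component along $c_1^2$ or $c_2$. By the uniqueness of the decomposition of $H_c^*(Z;\mathbb{F}_3)$ in Lemma~\ref{lem:LH}, $a\beta=a'\beta=0$. Hence $\beta=0$, which contradicts $\pi^*\beta=\tau\ne0$.
\end{proof}

\begin{remark}\label{rem:31}
The hypothesis $p,q\ge2$ makes $c_1^2$ and $c_2$ independent. For $q=1$ the fiber is $\mathbb{CP}^p$, $c_2=0$, and with $x=c_1(T)$ Lemma~\ref{lem:grass} gives $\psi(T\otimes Q)=(p-3)x^2$, which vanishes modulo $3$ when $3$ divides $p$. For $p=3$ no other Steenrod square or power does better. From $(T\otimes Q)\oplus T^{\otimes2}\cong T^{\oplus4}$ we get $c(T\otimes Q)=(1+x)^4/(1+2x)$, which is $1+x^4=1$ modulo $2$ on $\mathbb{CP}^3$. So the Stiefel--Whitney classes $w_j$, $j>0$, by which the squares $Sq^j$ multiply the Thom class, vanish on the fiber. At an odd prime $\ell$ the power $P^i$ raises degrees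 by $2i(\ell-1)$, and this exceeds $\dim\mathbb{CP}^3=6$ unless $\ell=3$ and $i=1$.
\end{remark}

\section{Cohomological dimension}\label{sec:cd}

Since $X$ is contractible, $B=\Gamma\backslash X$ is a $K(\Gamma,1)$ for torsion-free $\Gamma$: a $\Gamma$-module $M$ defines a local system on $B$, and $H^*(\Gamma;M)=H^*(B;M)$. Lemma~\ref{lem:inj} alone gives $\mathrm{cd}(\Gamma)\le D-d$ for every torsion-free $\Gamma$ acting properly discontinuously on $G/H$. The absence of compact quotients gains one dimension.

\begin{proof}[Proof of Corollary~\ref{cor:cd}]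
By Theorem~\ref{thm:B}, the connected smooth $D$-manifold $N$ is not compact. Such a manifold has the homotopy type of a CW complex of dimension at most $D-1$, so its cohomology with coefficients in any local system vanishes in degrees at least $D$. By Lemma~\ref{lem:inj}, $H^j(\Gamma;M)$ embeds in $H^{j+d}(N;\sigma^*\pi^*M)$, which is zero for $j\ge D-d$. Hence $\mathrm{cd}(\Gamma)\le D-d-1=n(n+1)-2pq-1$. For $(p,q)=(3,1)$ this is $20-6-1=13$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Compact Clifford--Klein forms of symmetric spaces}, Topology \textbf{2} (1963).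

\bibitem{KMT}
Fanny Kassel, Yosuke Morita and Nicolas Tholozan, \emph{Compact quotients of homogeneous spaces and homotopy theory of sphere bundles}, arXiv:2601.05857 (2026).

\end{thebibliography}
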